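
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{A constant-factor approximation for stochastic load balancing\\ with reservations on related machines}


\begin{abstract}
In stochastic load balancing with reservations, one reserves at most $k$ machines for each job knowing only the distributions of the independent job sizes; after the sizes are revealed, each job is assigned to one of its reserved machines so as to minimize the makespan. We give a randomized polynomial-time algorithm which, on related machines and for every $k$, finds a reservation whose expected cost is at most an absolute constant times the optimum, without exceeding the budget $k$. The lower bound is a configuration linear program built on effective sizes. The base of the exponential moment defining an effective size compares the capacity of a group of equally fast machines with the capacity that is available to absorb its overflow. The rounding is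 a randomized greedy placement that keeps all effective loads bounded while remaining close to uniform, and a union bound over Hall sets shows that such a placement suffices.
\end{abstract}

\section{The problem and the theorem}

\subsection{Reservations}

There are $m$ machines; machine $i$ has speed $s_i>0$. There is a set $\mathcal J$ of $n$ jobs. The size of job $j$ is a nonnegative random variable $P_j$; the sizes are mutually independent and their distributions are known. An integer $k$ with $1\le k\le m$ is given. A solution is built in two stages.
\begin{enumerate}
\item Knowing only the distributions, we choose a \emph{$k$-reservation} $\sigma$: a nonempty set $\sigma(j)$ of at most $k$ machines for each job $j$.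
\item After all $P_j$ have been observed, each job $j$ is assigned to one machine of $\sigma(j)$; such an assignment is called \emph{consistent}. The load of machine $i$ is $\frac1{s_i}\sum P_j$, summed over the jobs assigned to $i$, and the makespan is the maximum load.
\end{enumerate}
The cost of $\sigma$ is the expected makespan under optimal second-stage decisions,
\[
\mathrm{cost}(\sigma)=\mathbb E\Big[\min_{\text{consistent assignments}}\text{makespan}\Big],
\]
and $\mathrm{OPT}_k$ is the minimum cost of a $k$-reservation.

The parameter $k$ measures how much of the decision may be postponed. For $k=1$ nothing is postponed, and this is ordinary non-adaptive stochastic load balancing. For $k=m$ everything is postponed, and $\mathrm{OPT}_m$ is the expected optimum of an omniscient scheduler. In between, a good reservation must anticipate which machines will overflow and where the overflow can go.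

A \emph{true $\alpha$-approximation} is a polynomial-time, possibly randomized, algorithm which on every instance outputs a $k$-reservation $\sigma$ with $\mathbb E_\sigma[\mathrm{cost}(\sigma)]\le\alpha\,\mathrm{OPT}_k$, the expectation being over the coins of the algorithm. For related machines, the known results are a true $O(\log m/\log\log m)$-approximation and a bicriteria $O(1)$-approximation, which reserves up to $2k$ machines per job and has expected cost $O(\mathrm{OPT}_k)$. Whether a true $O(1)$-approximation exists is asked in \cite{AGIOS}. We show that it does.

The bicriteria guarantee does not by itself imply this, because doubling the number of reservations may change the optimum by an unbounded factor: in the example of Section~\ref{sec:identical}, $\mathrm{OPT}_2$ stays bounded while $\mathrm{OPT}_1$ tends to infinity.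

\subsection{The theorem}

We allow every job its own budget $k_j\ge1$, so that $|\sigma(j)|\le k_j$ is required, and write $\mathrm{OPT}$ for the minimum cost under these budgets. The problem above is the case $k_j\equiv k$, $\mathrm{OPT}=\mathrm{OPT}_k$.

\begin{theorem}\label{thm:main}
There is a randomized algorithm with worst-case polynomial running time that outputs a reservation $\sigma$ with $|\sigma(j)|\le k_j$ for all $j$, such that the following hold.
\begin{enumerate}
\item[\textup{(a)}] $\mathbb E_\sigma[\mathrm{cost}(\sigma)]\le115200\cdot\mathrm{OPT}$.
\item[\textup{(b)}] \textup{(Deterministic estimate.)} The algorithm deterministically computes a number $\tau^*$ with $\mathrm{OPT}/7200\le\tau^*\le16\,\mathrm{OPT}$.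
\item[\textup{(c)}] \textup{(Efficient second stage, tails.)} There is a polynomial-time second-stage rule that considers at most two reserved machines per job, determined by the job's realized size. Its makespan is at most $\tau^*(T+Y)$ for random variables $T,Y\ge0$ with $\mathbb E[T+Y]\le7200$, $\mathbb EY\le2$, and $\Pr[T>6807+116t]\le17e^{-t}$ for all $t\ge1$. Probabilities are over the coins and the sizes.
\item[\textup{(d)}] \textup{(High probability.)} For any $\delta\in(0,1)$, in time polynomial in the input size and $\log(1/\delta)$, one can output $\sigma$ with $\Pr[\mathrm{cost}(\sigma)\le230464\cdot\mathrm{OPT}]\ge1-\delta$.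
\end{enumerate}
In particular, for every instance of the problem on related machines and every $k$, the algorithm outputs a $k$-reservation with $\mathbb E_\sigma[\mathrm{cost}(\sigma)]\le115200\cdot\mathrm{OPT}_k$.
\end{theorem}

No complexity assumption is used. The constants are not optimized, and we do not determine the best one.

\paragraph{Conventions.} Speeds are rational, and each $P_j$ is given by an explicit finite list of rational values and rational probabilities. For (a)--(c), the algorithm uses the distributions only through $\mathbb EP_j$ and the numbers $\mathrm{exc}_j(a)$ and $\tilde e_j(a,a^+,b)$ of Section~\ref{sec:lp}, so it works in any representation in which these are computable in polynomial time. The only randomness of the algorithm is a supply of fair coin flips independent of the $P_j$. If $\sum_j\mathbb EP_j=0$, every reservation has cost $0$ and we take $\tau^*=0$; so we assume $\sum_j\mathbb EP_j>0$. Optimal reservations exist because there are finitely many reservations.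

\paragraph{Plan.} Section~\ref{sec:second} reduces the second stage to a Hall-type condition. Section~\ref{sec:examples} treats two small examples that contain the main ideas and explains what remains for the general case. Sections~\ref{sec:smooth}--\ref{sec:flow} contain the lower bound: after smoothing the machine speeds, every reservation of small cost gives a solution of a linear program whose constraints bound effective sizes. Sections~\ref{sec:round} and~\ref{sec:analysis} round a solution of this program and show that the resulting reservation satisfies the Hall condition. Section~\ref{sec:proof} assembles the theorem.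

\section{The second stage as a Hall condition}\label{sec:second}

Once the sizes are known, the second stage is a scheduling problem in which each job has a set of allowed machines. If no job is large for the machines it may use, this problem is governed, up to an additive $1$, by a Hall-type condition. We isolate this standard fact first, since the analysis of the rounding consists in verifying that condition.

Let $\mathcal R$ be a finite set of jobs with sizes $p_j>0$, each with a nonempty set $N(j)$ of allowed machines, and assume that every machine in $N(j)$ has speed at least $p_j$. Let $\mathrm{speed}(i)$ be the speed of machine $i$, and let $\mathrm{cap}(U)$ be the total speed of a machine set $U$. Let $\Lambda^*$ be the least $\Lambda\ge0$ such that the jobs can be split fractionally among their allowed machines with total size at most $\Lambda\cdot\mathrm{speed}(i)$ on every machine $i$.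

\begin{lemma}\label{lem:hall}
\begin{enumerate}
\item Let $\Lambda\ge0$. If $\sum_{j:N(j)\subseteq U}p_j\le\Lambda\,\mathrm{cap}(U)$ for every machine set $U$, then $\Lambda^*\le\Lambda$.
\item An assignment of each job to a single allowed machine with makespan at most $\Lambda^*+1$ can be computed in polynomial time.
\item $\Lambda^*\le|\mathcal R|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Consider the network with arcs source $\to j$ of capacity $p_j$, arcs $j\to i$ of infinite capacity for $i\in N(j)$, and arcs $i\to$ sink of capacity $\Lambda\,\mathrm{speed}(i)$. A cut of finite capacity with job set $J'$ on the source side also has $U=\bigcup_{j\in J'}N(j)$ on the source side. So its capacity is at least $\sum_{j\notin J'}p_j+\Lambda\,\mathrm{cap}(U)\ge\sum_{j\notin J'}p_j+\sum_{j\in J'}p_j$, because $N(j)\subseteq U$ for $j\in J'$. By the max-flow min-cut theorem some flow saturates all arcs leaving the source, and it is the required fractional assignment.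

(2) Solve the linear program defining $\Lambda^*$, with variables $z_{ij}\ge0$ for the amount of job $j$ placed on machine $i\in N(j)$. Consider the bipartite graph of the pairs with $z_{ij}>0$. While it has a cycle, add $\pm\varepsilon$ alternately along the cycle, with $\varepsilon$ maximal; all job totals and machine totals are preserved, and an edge vanishes. In the end the graph is a forest. Root each tree at a machine. A job of degree $1$ lies entirely on one machine and stays there. A job of degree at least $2$ has a child machine, and we assign it entirely to one such child. A machine has at most one parent, so it receives at most one job that was split, of size at most its speed. Its load is therefore at most $\Lambda^*+1$.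

(3) Assign each job to any allowed machine; each job contributes load at most $1$.
\end{proof}

\section{Two examples}\label{sec:examples}

\subsection{Identical machines}\label{sec:identical}

Take $m\ge2$ machines of speed $1$ and $n=rm$ jobs, where $r$ is even, each job having size $1$ with probability $1/r$ and size $0$ otherwise.

\emph{One reservation per job.} Fix any reservation of one machine per job. Fix an integer $c\ge1$ and let $r\ge2c$. On every machine, cut the list of its jobs into bundles of $r/2$ jobs, with fewer than $r/2$ jobs left over. There are at least $(n-mr/2)/(r/2)=m$ bundles. A bundle contains exactly $c$ jobs of size $1$ with probability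
\[
\binom{r/2}{c}r^{-c}\Big(1-\frac1r\Big)^{r/2-c}\ge\Big(\frac{r}{2c}\Big)^cr^{-c}\cdot\frac12=\frac12(2c)^{-c}.
\]
Bundles are independent. Hence the makespan is at least $c$ with probability at least $1-(1-\frac12(2c)^{-c})^m$, which tends to $1$ as $m\to\infty$. As $c$ was arbitrary, $\mathrm{OPT}_1\to\infty$ as $m,r\to\infty$.

\emph{Two random reservations per job.} Let $f(j),g(j)$ be independent uniform machines and reserve both. Fix a set $U$ of $u=\rho m\ge 1$ machines. The number of jobs of size $1$ with both machines in $U$ is binomial with $n$ trials and success probability $\rho^2/r$, so its mean is only $\rho u$. For an integer $C\ge1$ this number is at least $Cu$ with probability at most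
\[
\binom n{Cu}\Big(\frac{\rho^2}r\Big)^{Cu}\le\Big(\frac{en\rho^2}{Cur}\Big)^{Cu}=\Big(\frac{e\rho}C\Big)^{Cu}.
\]
There are at most $(em/u)^u=(e/\rho)^u$ sets of this size. For $C\ge5$ the union bound over all $U$ gives at most
\[
\sum_{u\ge1}\big(e\,(e/C)^C\big)^u\le2e\,(e/C)^C ,
\]
since $\rho^{C-1}\le1$ and $e(e/5)^5<\frac12$. By Lemma~\ref{lem:hall}(1) this bounds the probability that $\Lambda^*>C$. It is summable over $C$, so the mean of $\Lambda^*$, over sizes and reservations, is at most an absolute constant. By Lemma~\ref{lem:hall}(2) the same holds for the makespan, and some choice of the reservations does at least as well as the average. So $\mathrm{OPT}_2=O(1)$.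

What made this work is that a set of density $\rho$ catches the second machine only with probability $\rho$, and this factor beats the number $(e/\rho)^u$ of sets. With the first machine alone the same computation gives $(e/C)^{Cu}$, which beats $(e/\rho)^u$ for all $\rho\ge1/m$ only if $C$ is at least of order $\log m/\log\log m$.

\subsection{One fast machine}\label{sec:fast}

Now take one machine of speed $v$ and $m$ machines of speed $1$, where $1\le v\le m$, and jobs with independent random sizes $p_j\in[0,1]$. Suppose that each job reserves the fast machine and one slow machine. Let $V_i$ be the total size of the jobs that reserve slow machine $i$. If the makespan is at most $1$, then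
\[
\sum_i(V_i-1)^+\le v,
\]
because the excess of the slow machines must sit on the fast one. So, on average over $i$, the event $V_i>2$ should have probability at most of order $v/m$. Put $\lambda=4m/v$. The quantity that measures tails at the level $1/\lambda$ is an exponential moment with base $\lambda$: let $e_\lambda(V)=\log_\lambda\mathbb E\lambda^{V/6}$. It is additive over independent variables. Lemma~\ref{lem:tail} below says that a sum $V$ of independent variables in $[0,1]$ with $e_\lambda(V)>1$ satisfies $\Pr[V>2]>1/\lambda$. If we cut the jobs on the slow machines into bundles of effective size slightly above $1$, then the expected number of bundles whose size exceeds $2$ is at least the number of bundles divided by $\lambda$, while the overflow, and with it the number of such bundles, should be $O(v)$. So the number of bundles should be $O(\lambda v)=O(m)$: \emph{the average effective load of a slow machine should be $O(1)$}. (Proposition~\ref{prop:lower} makes this argument precise in general.)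

Conversely, suppose that $e_\lambda(V_i)\le1$, that is $\mathbb E\lambda^{V_i/6}\le\lambda$, for every $i$. To check the Hall condition, consider a set $U$ of $u=\rho m\ge1$ slow machines together with the fast machine, of capacity $u+v$. (Every job has a slow and the fast machine, so other sets contain no $N(j)$.) The $V_i$ are independent, so by Markov's inequality
\[
\Pr\Big[\sum_{i\in U}V_i\ge6u+12(u+v)\Big]\le\lambda^{-2(u+v)}\le\Big(\frac\rho e\Big)^{2u}.
\]
The second inequality has two cases. If $\lambda\ge e/\rho$, then $\lambda^{-2u}\le(\rho/e)^{2u}$. If $\lambda<e/\rho$, that is $\rho<e/\lambda<1$, then since $x\ln(e/x)$ increases on $(0,1]$,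
\[
u\ln(e/\rho)=m\,\rho\ln(e/\rho)<m\,\frac e\lambda\ln\lambda=\frac e4\,v\ln\lambda<v\ln\lambda ,
\]
so $\lambda^{-2v}\le(\rho/e)^{2u}$: the fast machine pays for the entropy of the choice of $U$. There are at most $(e/\rho)^u$ sets of each size $u=\rho m$, so the union bound gives at most $\sum_{u\ge1}(\rho/e)^u\le\sum_{u\ge1}e^{-u}=1/(e-1)<0.59$. So with probability at least $0.41$ the fractional optimum satisfies $\Lambda^*\le18$. Up to constants, the same effective-size condition is thus necessary on average and sufficient if it holds on every machine.

\subsection{What remains for the general case}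

In general a job meets several groups of machines. After smoothing, groups $1,2,\dots$ have decreasing speed and geometrically growing capacity. A realized job has a \emph{first} machine, the slowest reserved one that is fast enough to process it within one unit of time, say in group $a$, and a \emph{second} one, the next reserved one, in a group $b\le a$. Writing $c_a$ for the capacity of group $a$ and $C_b$ for the total capacity of groups $1,\dots,b$, the examples suggest base $\lambda\approx c_a/C_b$ (a constant if $b=a$, as in Section~\ref{sec:identical}; of order the number $m_a$ of machines of the group if there is no second machine). Three tasks remain. First, a linear program must choose the groups for each job, although the role of a group depends on the neighboring groups chosen (Sections~\ref{sec:lp} and~\ref{sec:flow}). Second, the jobs must be placed so that \emph{every} machine satisfies the effective-size bounds for \emph{all} $b$ at once, while second machines remain nearly uniform (Section~\ref{sec:round}). Third, the two examples must be merged into one union bound (Section~\ref{sec:analysis}).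

\section{Smoothing the machines}\label{sec:smooth}

\begin{definition}
An instance is \emph{smooth} if its machines are partitioned into groups $G_1,\dots,G_L$ such that all machines of $G_g$ have speed $v_g$ and, with $m_g=|G_g|\ge1$, $c_g=m_gv_g$, $C_g=\sum_{h\le g}c_h$, $C_0=0$,
\begin{enumerate}
\item[(P1)] $v_g\ge2v_{g+1}$ for $1\le g<L$;
\item[(P2)] $c_g\ge C_{g-1}$ for $1\le g\le L$.
\end{enumerate}
\end{definition}

From (P2), $C_g\le2c_g$ and $C_g\ge2C_{g-1}$. Hence for $a>b\ge1$,
\begin{equation}\label{eq:geom}
c_a\ge C_{a-1}\ge2^{a-b-1}C_b,\qquad v_a\le2^{-(a-b)}v_b,\qquad m_a\ge2^{2(a-b)-1}m_b\ge2^{a-b}m_b,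
\end{equation}
where the third relation follows from the first two and $C_b\ge m_bv_b$. In particular $m_a\ge2^{a-1}\ge a$ for all $a\ge1$. These relations make all later sums over groups geometric, including the union bounds, in which group $a$ contributes a failure probability of order $1/m_a$.

Dividing all speeds by a common factor multiplies all makespans by that factor. So we may assume that the largest speed is $1$, with $\tau^*$ rescaled accordingly.

\begin{lemma}\label{lem:smooth}
In polynomial time one can build a smooth ``virtual'' machine set $\mathcal M'$ with $|\mathcal M'|\le2m^2$, $v_1=1$, $L\le\log_2(2m)+1$ and $C_L\le m$, and a map $\psi$ from virtual to real machines, such that for the same jobs and budgets: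
\begin{enumerate}
\item $\mathrm{OPT}'\le4\,\mathrm{OPT}$, where $\mathrm{OPT}'$ is the optimum on $\mathcal M'$;
\item for every realization, composing an assignment to virtual machines with $\psi$ does not increase the makespan. In particular, for every reservation $\sigma'$ on $\mathcal M'$, with cost $\mathrm{cost}'(\sigma')$, we have $\mathrm{cost}(\psi\circ\sigma')\le\mathrm{cost}'(\sigma')$, where $(\psi\circ\sigma')(j)=\psi(\sigma'(j))$ has at most $|\sigma'(j)|$ elements.
\end{enumerate}
\end{lemma}

The idea is to line the machines up, fastest first, as intervals whose lengths are their speeds rounded down to powers of two, to cut the line into chunks at the powers of two, and to give all machines of a chunk the smallest speed occurring there. What is lost in this way is recovered by moving jobs one chunk to the left, where there is at least half as much capacity and the machines are at least as fast.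

\begin{proof}
Let $1=s_1\ge\dots\ge s_m$, and let $\hat s_i$ be the largest power of $2$ (with integer exponent) that is at most $s_i$, so $s_i<2\hat s_i$. Call machines $1,\dots,m'$ with $s_i\ge1/m$ \emph{fast}; they satisfy $\hat s_i>1/(2m)$. The others are \emph{slow}.

\emph{Chunks.} For $i\le m'$ put $\pi_i=\sum_{i'\le i}\hat s_{i'}$ (and $\pi_0=0$) and $J_i=[\pi_{i-1},\pi_i)$. Since $\pi_{i-1}$ is a sum of powers of two that are at least $\hat s_i$, it is a multiple of $\hat s_i$. Hence no multiple of $\hat s_i$, in particular no integer, lies in the interior of $J_i$. Let $H\ge0$ be maximal with $2^H\le\pi_{m'}$. Define chunks $I_0=[0,1)$, $I_h=[2^{h-1},2^h)$ for $1\le h\le H$, and $I_{H+1}=[2^H,\pi_{m'})$, possibly empty. Their endpoints are integers, except possibly the right end $\pi_{m'}$ of the whole line, so each $J_i$ lies in exactly one chunk; we say that $i$ is in that chunk. Also $|I_{h+1}|\le2|I_h|$ for $0\le h\le H$, and $|I_1|\le1$. Chunk $0$ contains only machine~$1$.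

\emph{Virtual machines and $\psi$.} For $0\le h\le H$ let $w_h$ be the least $\hat s_i$ over the machines of chunk $h$; it is nonincreasing in $h$, and $w_0=1$. Replace each machine $i$ of chunk $h\le H$ by $\hat s_i/w_h$ virtual machines of speed $w_h$, all mapped to $i$ by $\psi$. Chunk $h$ yields $|I_h|/w_h$ virtual machines. The total speed is $\sum_{h\le H}|I_h|=2^H\le\pi_{m'}\le m$, and the number of virtual machines is at most $2^H\cdot2m\le2m^2$. The virtual speeds mapped to $i$ sum to at most $\hat s_i\le s_i$, so if all virtual loads are at most $M$, then machine $i$ receives size at most $Ms_i$. This proves (2).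

\emph{Groups.} A group consists of the virtual machines of a maximal run of consecutive chunks with equal $w_h$. (P1) holds because the $w_h$ are powers of $2$. They lie in $(1/(2m),1]$, which bounds $L$, and $v_1=w_0=1$. If group $g\ge2$ starts with chunk $h\ge1$, then $c_g\ge|I_h|=2^{h-1}=|I_0|+\dots+|I_{h-1}|=C_{g-1}$, which is (P2).

\emph{A map $\varphi$ from real to virtual machines.} Map machine $1$ and all slow machines to the unique virtual machine of chunk $0$. For $0\le h\le H$, cut $I_{h+1}$ from its left end $2^h$ into pieces of length $2w_h$, the last one possibly shorter. Since $|I_{h+1}|/(2w_h)\le|I_h|/w_h$ and the latter is an integer, there are at most $|I_h|/w_h$ pieces. For $i$ in chunk $h+1$ we have $\hat s_i\le w_h\le1$, all powers of $2$, so the cut points are multiples of $\hat s_i$ and $J_i$ lies in one piece. Map all machines of a piece to one virtual machine of chunk $h$, using distinct virtual machines for distinct pieces.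

A virtual machine of chunk $h\ge1$ has speed $w_h$ and receives real machines of total speed at most $2\cdot2w_h=4w_h$. The one of chunk $0$ has speed $1$. It receives machine $1$, slow machines of total speed at most $1$, and machines of chunk $1$ of total speed at most $2|I_1|\le2$, together at most $4$. So composing an assignment with $\varphi$ multiplies the makespan by at most $4$. As $|\varphi(\sigma(j))|\le|\sigma(j)|\le k_j$, applying this to an optimal $\sigma$ proves (1).
\end{proof}

From now on, through Section~\ref{sec:analysis}, we work on the smooth instance of Lemma~\ref{lem:smooth}. Put $F_b=\bigcup_{g\le b}G_g$, so that $F_0=\emptyset$, and $v_{L+1}=0$. For a rational parameter $\tau>0$ put $p_j=P_j/\tau$; makespans refer to the sizes $p_j$, that is, they are in units of $\tau$.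

\section{Effective sizes}\label{sec:eff}

For a bounded random variable $X\ge0$ and $\lambda>1$ let
\[
e_\lambda(X)=\log_\lambda\mathbb E\big[\lambda^{X/6}\big].
\]
\begin{enumerate}
\item[(E1)] $e_\lambda$ is additive over sums of independent variables.
\item[(E2)] If $X\in[0,1]$, then $\mathbb EX/6\le e_\lambda(X)\le1/6$; the lower bound is Jensen's inequality.
\item[(E3)] $e_\lambda(X)$ is nondecreasing in $\lambda$. Indeed, for $1<\mu\le\lambda$ and $r=\ln\lambda/\ln\mu\ge1$, Jensen gives $\mathbb E\lambda^{X/6}=\mathbb E(\mu^{X/6})^r\ge(\mathbb E\mu^{X/6})^r$; take $\log_\lambda$.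
\end{enumerate}

Markov's inequality turns a small effective size into a tail bound. The next lemma is the converse that the lower bound needs. The factor $1/6$ makes the geometric series in its proof converge: the tail will decay by a factor $\lambda$ for every increase of $V$ by $3$, while $\lambda^{V/6}$ grows only by $\lambda^{1/2}$.

\begin{lemma}\label{lem:tail}
Let $V=\sum_{j=1}^NX_j$ with independent $X_j\in[0,1]$, and let $\lambda\ge4$. If $e_\lambda(V)>1$, then $\Pr[V>2]>1/\lambda$.
\end{lemma}

\begin{proof}
We first show that for $x,y\ge0$
\[
\Pr[V>x+y+1]\le\Pr[V>x]\,\Pr[V>y].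
\]
Let $\theta$ be the first index at which the partial sum exceeds $x$, if there is one; that partial sum is at most $x+1$. So $V>x+y+1$ forces $\sum_{j>\theta}X_j>y$. Since $\{\theta=r\}$ is independent of $(X_j)_{j>r}$,
\[
\Pr[V>x+y+1]\le\sum_r\Pr[\theta=r]\,\Pr\Big[\sum_{j>r}X_j>y\Big]\le\Pr[V>x]\,\Pr[V>y].
\]
Now suppose $\Pr[V>2]\le1/\lambda$. Then $\Pr[V>3r-1]\le\lambda^{-r}$ for all integers $r\ge0$: this is trivial for $r=0$ and the assumption for $r=1$, and the step from $r\geq 1$ to $r+1$ uses $3(r+1)-1=(3r-1)+2+1$. Splitting according to $V\in(3r-1,3r+2]$,
\[
\mathbb E\lambda^{V/6}\le\sum_{r\ge0}\lambda^{(3r+2)/6}\lambda^{-r}=\frac{\lambda^{1/3}}{1-\lambda^{-1/2}}\le2\lambda^{1/3}\le\lambda^{5/6},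
\]
where the last two steps use $\lambda\ge4$. So $e_\lambda(V)\le5/6$, a contradiction.
\end{proof}

\section{Configurations and the lower bound}\label{sec:lp}

\subsection{Configurations}

From a reservation we remember only which groups each job meets, and which of them it meets at least twice.

\begin{definition}
A \emph{configuration} for job $j$ is a pair $S=(A,D)$ with $\emptyset\ne A\subseteq\{1,\dots,L\}$, $D\subseteq A$ and $|A|+|D|\le k_j$. Put $\mathrm{top}(S)=\min A$, the fastest group. For $a\in A$ the pair $(j,a)$ is an \emph{item}; it has
\begin{itemize}
\item a \emph{successor} $a^+=\min\{g\in A:g>a\}$, or $a^+=L+1$ if there is none;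
\item a \emph{type} $b_S(a)$: if $a\in D$, then $b_S(a)=a$; otherwise $b_S(a)=\max\{g\in A:g<a\}$, or $0$ if there is none;
\item a random variable
\[
X_{j,a,a^+}=\frac{p_j}{v_a}\,\mathbf 1[v_{a^+}<p_j\le v_a]\in[0,1].
\]
\end{itemize}
\end{definition}

For example, if $A=\{2,5,6\}$ and $D=\{5\}$, which uses budget $4$, then the items in groups $2,5,6$ have types $0,5,5$ and successors $5,6,L+1$. The intervals $(v_{a^+},v_a]$, $a\in A$, partition $(0,v_{\mathrm{top}(S)}]$. So for every realization with $0<p_j\le v_{\mathrm{top}(S)}$ exactly one item of job $j$ is \emph{active}, that is, has $X_{j,a,a^+}>0$, namely the one in the slowest group that can process $j$ within time $1$; the type says where the next alternative is. If $p_j>v_{\mathrm{top}(S)}$, no reserved machine can process $j$ within time $1$. This case is charged separately through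
\[
\mathrm{exc}_j(a)=\mathbb E\Big[\frac{p_j}{v_a}\,\mathbf 1[p_j>v_a]\Big]\qquad(1\le a\le L).
\]

In a schedule of makespan at most $1$, an active item of group $a$ and type at most $b$ that does not stay on its first machine must go to $F_b$. The total overflow is then at most $C_b$, and the discussion of Section~\ref{sec:fast} leads to the bases, for $1\le a\le L$,
\[
\lambda_{a,0}=4m_a,\qquad\lambda_{a,b}=4\max\{1,c_a/C_b\}\quad(1\le b\le a),
\]
all of which are at least $4$.

For all $j$ and all $1\le a<a^+\le L+1$, $0\le b\le a$, fix rational numbers
\[
\tilde e_j(a,a^+,b)\in[e,\,e+1/n]\cap[0,1/6],\qquad e=e_{\lambda_{a,b}}(X_{j,a,a^+}).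
\]
They can be computed in polynomial time with polynomial bit size: $e=\ln(\sum_xq_x\lambda^{x/6})/\ln\lambda$, where $x\in[0,1]$ runs over the values of $X_{j,a,a^+}$, $q_x$ are their probabilities, and $\lambda=\lambda_{a,b}\in[4,8m^2]$ is rational (since $m_a\le2m^2$, $c_a\le m$, and $C_b\ge v_1=1$ for $b\geq 1$). Approximate $e$ to within $1/(2n)$, add $1/(2n)$, and cap at $1/6$; by (E2) the result is still at least $e$.

\subsection{The linear program}

$\mathrm{LP}(\tau)$ has a variable $x_{j,S}\ge0$ for each job $j$ and each configuration $S$ for $j$, and the constraints
\begin{align}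
&\sum_Sx_{j,S}=1\qquad\text{for all }j; \label{eq:lp1}\\
&\sum_j\sum_Sx_{j,S}\,\mathrm{exc}_j(\mathrm{top}(S))\le1; \label{eq:lp2}\\
&\sum_j\ \sum_{\substack{S=(A,D):\\ a\in A,\ b_S(a)\le b}}x_{j,S}\,\tilde e_j(a,a^+,b)\le40\,m_a\qquad\text{for all }1\le a\le L,\ 0\le b\le a. \label{eq:lp3}
\end{align}

\begin{proposition}\label{prop:lower}
If $\tau\ge2\,\mathrm{OPT}'$, then $\mathrm{LP}(\tau)$ has an integral feasible solution.
\end{proposition}

\begin{proof}
Let $\sigma^*$ be an optimal reservation and let $M$ be its optimal second-stage makespan in units of $\tau$. Then $\mathbb EM\le1/2$, so $\Pr[M\le1]\ge1/2$. Let $A_j$ be the set of groups met by $\sigma^*(j)$, let $D_j$ be those met at least twice, and let $S_j=(A_j,D_j)$; then $|A_j|+|D_j|\le|\sigma^*(j)|\le k_j$. Set $x_{j,S_j}=1$ and all other variables to $0$. For $a\in A_j$ fix a machine $i(j,a)\in\sigma^*(j)\cap G_a$.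

\emph{Constraint \eqref{eq:lp2}.} Let $Y_j=p_j/v_{\mathrm{top}(S_j)}$. Then $M\ge\max_jY_j$, so $\prod_j\Pr[Y_j\le1]\ge1/2$ by independence. The events $\{Y_j>1$ and $Y_{j'}\le1$ for all $j'\ne j\}$ are disjoint for different $j$. Hence
\[
\tfrac12\ge\mathbb E\max_jY_j\ge\sum_j\mathbb E\big[Y_j\mathbf 1[Y_j>1]\big]\prod_{j'\ne j}\Pr[Y_{j'}\le1]\ge\tfrac12\sum_j\mathrm{exc}_j(\mathrm{top}(S_j)).
\]

\emph{Constraint \eqref{eq:lp3} for given $a,b$.} Let $\mathcal I$ be the set of items $(j,a)$ of type at most $b$. They belong to distinct jobs, so their variables $X_j:=X_{j,a,a^+}$ are independent. For $i\in G_a$ let $V_i=\sum X_j$ over the items of $\mathcal I$ with $i(j,a)=i$. Put $\lambda=\lambda_{a,b}$ and $\Delta=\max\{1,C_b/v_a\}$. Then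
\[
\lambda\Delta\le8m_a .
\]
Indeed, for $b=0$ we have $\Delta=1$ and $\lambda\Delta=4m_a$. For $b\ge1$ we have $C_b\ge v_b\ge v_a$, so $\Delta=C_b/v_a$ and $\lambda\Delta=4\max\{C_b/v_a,m_a\}\le8m_a$, because $C_b\le C_a\le2c_a$.

\emph{Claim: if $M\le1$, then $\sum_{i\in G_a}(V_i-1)^+\le\Delta$.} Take an optimal consistent assignment; a machine of speed $v$ holds size at most $v$. A job $j$ of $\mathcal I$ with $X_j>0$ has $p_j>v_{a^+}$, so it sits on a machine of $\sigma^*(j)$ of speed at least $p_j>v_{a^+}$. This machine lies in a group $g\in A_j$ with $g<a^+$, so $g\le a$. If $b=a$, the machine is in $F_b$. If $b<a$, then $a\notin D_j$ because the type is at most $b$, so the machine is $i(j,a)$ or lies in a group of index at most $b_{S_j}(a)\le b$. In both cases, a job of $\mathcal I$ with $X_j>0$ that is not on $i(j,a)$ is on a machine of $F_b$. Since machine $i$ holds size at most $v_a$, at least $v_a(V_i-1)^+$ of the size $v_aV_i$ is not on $i$ and hence in $F_b$. Summing over $i$, and using that $F_b$ holds total size at most $C_b$, we get the claim.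

\emph{Bundles.} For each $i\in G_a$ scan the items of $\mathcal I$ with $i(j,a)=i$, and close a bundle as soon as the sum of $e_\lambda(X_j)$ exceeds $1$. By (E2) each bundle has $e_\lambda$-sum in $(1,7/6]$, and the leftover on $i$ has sum at most $1$. Let $\nu$ be the total number of bundles and $W$ the number of bundles whose $X$-sum exceeds $2$. By (E1) and Lemma~\ref{lem:tail}, $W$ is a sum of independent Bernoulli variables with mean $\bar w\ge\nu/\lambda$. If $r\ge1$ bundles of machine $i$ have $X$-sum above $2$, then $V_i-1>2r-1\ge r$. So by the claim $W\le\Delta$ whenever $M\le1$, and $\Pr[W\le\Delta]\ge1/2$.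

If $\bar w\ge4\Delta\ge4$, then Chebyshev's inequality with $\mathrm{Var}\,W\le\bar w$ gives $\Pr[W\le\Delta]\le\bar w/(3\bar w/4)^2=16/(9\bar w)\le4/9<1/2$, a contradiction. So $\nu\le\lambda\bar w<4\lambda\Delta\le32m_a$. As $\mathcal I$ has at most $n$ items,
\[
\sum_{\mathcal I}e_\lambda(X_j)\le m_a+\tfrac76\cdot32m_a\le39m_a,\qquad\sum_{\mathcal I}\tilde e_j(a,a^+,b)\le39m_a+1\le40m_a. \qedhere
\]
\end{proof}

The budgets entered only through $|A_j|+|D_j|\le k_j$, which is why they may depend on the job.

\section{Solving the linear program}\label{sec:flow}

There may be very many configurations. But the coefficients of an item depend only on its own group and the neighboring groups, so a configuration can be read off along a path.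

\begin{lemma}\label{lem:flow}
In polynomial time one can decide whether $\mathrm{LP}(\tau)$ is feasible and, if it is, find a solution $x$ with polynomial support. One can also find, for each $j$, a probability distribution $y_j$ on configurations with $y_{j,S}\le2x_{j,S}$ whose probabilities are multiples of $1/K$ for a polynomially bounded power of two $K$.
\end{lemma}

\begin{proof}
For job $j$ build an acyclic digraph with nodes $s,t$ and $(a,b,r)$ for $1\le a\le L$, $0\le b\le a$, $1\le r\le\min\{k_j,2L\}$. A visit to $(a,b,r)$ means that $a\in A$, that its item has type $b$, and that $r$ units of the budget have been used so far. The arcs, whenever the head exists, are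
\begin{itemize}
\item $s\to(a,0,1)$ and $s\to(a,a,2)$;
\item $(a,b,r)\to(a',a,r+1)$ and $(a,b,r)\to(a',a',r+2)$ for $a'>a$;
\item $(a,b,r)\to t$.
\end{itemize}
The $s$--$t$ paths correspond bijectively to the configurations for $j$: the path visits the groups of $A$ in increasing order, and $a\in D$ if and only if $b=a$. The arcs $s\to(a,\cdot,\cdot)$ get coefficient $\mathrm{exc}_j(a)$ in constraint \eqref{eq:lp2}. An arc leaving $(a,b,r)$ toward group $a'$ (with $a'=L+1$ if the head is $t$) gets coefficient $\tilde e_j(a,a',b')$ in constraint \eqref{eq:lp3} for $(a,b')$, for each $b'$ with $b\le b'\le a$. All other coefficients are $0$. Then the coefficient of $x_{j,S}$ in each of these constraints is the sum of the coefficients along the path of $S$.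

So $\mathrm{LP}(\tau)$ is feasible if and only if there are unit $s$--$t$ flows, one for each job, that satisfy the same side constraints. This is a linear program of polynomial size. Decomposing the flows into paths gives $x$ with at most $N_0$ configurations per job, where $N_0$ is the number of arcs of the largest of the digraphs.

Let $K$ be the least power of $2$ with $K\ge N_0$. For each $j$ the integers $\lfloor2Kx_{j,S}\rfloor$, over the support of $x$, sum to at least $2K-N_0\ge K$. Decrease some of them, keeping them nonnegative integers, until they sum to exactly $K$, and divide by $K$.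
\end{proof}

The loss of the factor $2$ serves only to make all sampling exact with fair coins in worst-case polynomial time. Powers of two appear in the next section for the same reason.

\section{Rounding}\label{sec:round}

After sampling a configuration for each job, the items of each group $a$ must be distributed over its machines. Two properties are needed. \emph{Balance}: every machine has bounded effective load, with respect to each base $\lambda_{a,b}$ for the items of type at most $b$. \emph{Spread}: each choice is nearly uniform, even given the earlier ones, so that a small set $U$ rarely catches the second machine of a job. Uniform placement has spread, but it may give some machine far too much; deterministic greedy placement has balance but no spread. We choose at random among the machines that are not yet too full. A single load test suffices for all bases if items are processed by increasing type: when an item of type $b$ is placed, all earlier items have type at most $b$, so their loads may all be measured with base $\lambda_{a,b}$, and constraint \eqref{eq:lp3} for $(a,b)$ guarantees room.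

\medskip
\noindent\textbf{The algorithm}, given a feasible $\mathrm{LP}(\tau)$ and $x,y$ from Lemma~\ref{lem:flow}.

\smallskip
\noindent\textbf{Step 1.} Independently for each $j$, sample $S_j=(A_j,D_j)$ from $y_j$. From now on, items, successors and types refer to these configurations. Let $Z_{a,b}=\sum\tilde e_j(a,a^+,b)$ over the items $(j,a)$ of type at most $b$, and put
\[
R=\max\Big\{1,\max_{a,b}\frac{Z_{a,b}}{m_a}\Big\},\qquad Q=2R+\tfrac16 .
\]

\noindent\textbf{Step 2.} For each group $a$, with fresh coins, process the items $(j,a)$ in nondecreasing order of type. For the current item, of type $b$ say, let $\ell_i=\sum\tilde e_{j'}(a,a^+,b)$ over the items $(j',a)$ already placed on $i\in G_a$, each with its own successor $a^+$. Call $i$ \emph{eligible} if $\ell_i\le2R$. With $E$ the number of eligible machines, choose $f(j,a)$ uniformly among the first $2^{\lfloor\log_2E\rfloor}$ of them (in a fixed order), and \emph{place} the item on $f(j,a)$.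

\smallskip
\noindent\textbf{Step 3.} For each $j$ and each $a\in D_j$, with fresh coins, choose $g(j,a)$ uniformly among the first $2^{\lfloor\log_2m_a\rfloor}$ machines of $G_a$.

\smallskip
\noindent\textbf{Output.} $\sigma'(j)=\{f(j,a):a\in A_j\}\cup\{g(j,a):a\in D_j\}$. Thus $|\sigma'(j)|\le|A_j|+|D_j|\le k_j$.

\medskip
For an item $(j,a)$ of type $b\ge1$ define its \emph{second machine} $h(j,a)\in G_b$ to be $f(j,b)$ if $b<a$, and $g(j,a)$ if $b=a$.

\begin{lemma}\label{lem:round}
Statement \textup{(1)} concerns the coins of Step 1; \textup{(2)} and \textup{(3)} hold for every outcome of Step 1.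
\begin{enumerate}
\item $\Pr[R\ge138+t]\le3e^{-6t}$ for $t\ge1$, and $\mathbb ER\le140$.
\item \textup{(Spread.)} In Step 2 there is always an eligible machine. In Steps 2 and 3, conditional on all choices made before it, each choice in a group $G_g$ lands in a given set $U_g\subseteq G_g$ with probability at most $4|U_g|/m_g$.
\item \textup{(Balance.)} For every $i\in G_a$ and every $\mu>1$, the sum of $e_\mu(X_{j,a,a^+})$ over the items placed on $i$ whose type $b$ satisfies $\lambda_{a,b}\ge\mu$ is at most $Q$. In particular, over all items placed on $i$, $\sum e_4(X_{j,a,a^+})\le Q$ and $\sum\mathbb EX_{j,a,a^+}\le6Q$.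
\end{enumerate}
\end{lemma}

\begin{proof}
(1) $Z=Z_{a,b}$ is a sum of independent terms in $[0,1/6]$, one for each job, and $\mathbb EZ\le80m_a$ by \eqref{eq:lp3} and $y\le2x$. Since $e^z\le1+(e-1)z\le e^{(e-1)z}$ for $z\in[0,1]$, the first inequality applied to $6$ times each term gives $\mathbb Ee^{6Z}\le\exp(6(e-1)\mathbb EZ)\le\exp(480(e-1)m_a)$. As $80(e-1)<138$, Markov's inequality gives $\Pr[Z\ge(138+t)m_a]\le e^{-6tm_a}\le e^{-6ta}$, using $m_a\ge a$. For each $a$ there are $a+1$ values of $b$. With $q=e^{-6t}\le e^{-6}$ the union bound gives
\[
\Pr[R\ge138+t]\le\sum_{a\ge1}(a+1)q^a=(1-q)^{-2}-1\le\frac{2q}{(1-q)^2}\le3q .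
\]
Hence $\mathbb ER\le139+\int_1^\infty3e^{-6t}\,dt\le140$.

(2) When an item of type $b$ is placed, all earlier items of the group have type at most $b$, so $\sum_i\ell_i\le Z_{a,b}\le Rm_a$. Thus at most $m_a/2$ machines could have $\ell_i\ge2R$, and fewer than $m_a/2$ have $\ell_i>2R$. So $E>m_a/2$, and the choice is uniform over more than $E/2>m_a/4$ machines. In Step 3 the choice is uniform over more than $m_a/2$ machines.

(3) Let $(j^*,a)$, of type $b^*$, be the last processed of the items in question (if there are none, the sum is $0$). The others were already on $i$ when it was placed, and $i$ was eligible then. We have $\mu\le\lambda_{a,b^*}$. So by (E3), $e_\mu(X_{j,a,a^+})\le e_{\lambda_{a,b^*}}(X_{j,a,a^+})\le\tilde e_j(a,a^+,b^*)$ for each of the others, and their sum is at most $\ell_i\le2R$. The item $(j^*,a)$ itself adds at most $1/6$ by (E2). The last statements are the case $\mu=4$, since all $\lambda_{a,b}\ge4$, together with the lower bound in (E2).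
\end{proof}

\section{The reservation is good}\label{sec:analysis}

\subsection{The second-stage rule}

A job with $p_j=0$ is placed on any reserved machine. A job with $p_j>v_{\mathrm{top}(S_j)}$ is \emph{exceptional} and goes to $f(j,\mathrm{top}(S_j))$. Exceptional jobs raise any load by at most
\[
Y:=\sum_j\frac{p_j}{v_{\mathrm{top}(S_j)}}\,\mathbf 1[p_j>v_{\mathrm{top}(S_j)}],\qquad\mathbb EY=\sum_j\sum_Sy_{j,S}\,\mathrm{exc}_j(\mathrm{top}(S))\le2 ,
\]
by \eqref{eq:lp2} and $y\le2x$. Every other job is \emph{regular}: there is a unique $a\in A_j$ with $v_{a^+}<p_j\le v_a$. Let $N(j)=\{f(j,a),h(j,a)\}$, or $N(j)=\{f(j,a)\}$ if the item $(j,a)$ has type $0$. All machines of $N(j)$ have speed at least $v_a\ge p_j$. Regular jobs are assigned by Lemma~\ref{lem:hall}(2); let $\Lambda^*$ be their fractional optimum as defined in Section~\ref{sec:second}.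

\subsection{The Hall condition}

\begin{proposition}\label{prop:hall}
Conditional on any outcome of Step 1, for every $t\ge1$,
\[
\Pr[\Lambda^*>48R+182+68t]\le14e^{-t}.
\]
\end{proposition}

The rest of this subsection is the proof. Fix $t\ge1$ and condition on Step 1, so that items, types, $R$ and $Q$ are fixed. The placement in a group then depends only on the coins of that group in Step 2. The coins of different groups in Step 2, the coins of Step 3, and the sizes are mutually independent.

\paragraph{Notation.} For a machine set $U$ let $U_g=U\cap G_g$, $u_g=|U_g|$, $\rho_g=u_g/m_g$, and $H_g=u_g\ln(e/\rho_g)$, with $H_g=0$ if $u_g=0$. Write $X_{j,a}$ for the variable of item $(j,a)$, and let $L_a(U)$ be the sum of $X_{j,a}$ over the items $(j,a)$ with $f(j,a)\in U$ and, if the type is at least $1$, also $h(j,a)\in U$. Since $v_aX_{j,a}=p_j$ if $(j,a)$ is the active item of a regular job and $X_{j,a}=0$ otherwise,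
\begin{equation}\label{eq:decomp}
\sum_{j\text{ regular}:\,N(j)\subseteq U}p_j=\sum_av_aL_a(U).
\end{equation}
$L_a(U)$ depends on $U$ only through $U\cap F_a$, and it vanishes if $u_a=0$. We bound $v_aL_a(U)$ by a multiple of $u_av_a$ plus geometrically discounted multiples of $u_bv_b$ for $b\leq a$, simultaneously for all $a$ and $U$.

\paragraph{Counting.} $H_g$ is the price of choosing $U_g$: the number of sets $U_g\subseteq G_g$ of size $u_g\ge1$ is at most $(em_g/u_g)^{u_g}=e^{H_g}$. For an integer $q\ge1$ and $1\le u\le q$ let $H(u)=u\ln(eq/u)$. Then
\[
H(u)\ge\tfrac12(u+\ln q),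
\]
because $H$ is concave, the right side is linear, and the inequality holds at both ends: $H(1)=1+\ln q$ and $H(q)=q\ge\frac12(q+\ln q)$. With $q=m_b\ge2^{b-1}$, and summing over the sizes $u$,
\begin{equation}\label{eq:count1}
\prod_{b<a}\ \sum_{U_b\subseteq G_b}e^{-3H_b}\le\prod_b\Big(1+\sum_{u\ge1}e^{-u-\ln m_b}\Big)=\prod_b\Big(1+\frac1{(e-1)m_b}\Big)\le e^{2/(e-1)}<3.3 ,
\end{equation}
and, since $t\ge1$,
\begin{equation}\label{eq:count2}
\sum_a\ \sum_{\emptyset\ne U_a\subseteq G_a}e^{-(1+2t)H_a}\le\sum_a\sum_{u\ge1}e^{-t(u+\ln m_a)}\le\sum_a\frac{e^{-t}}{(1-e^{-1})\,m_a}\le3.2\,e^{-t}.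
\end{equation}

\paragraph{Three classes of items.} Fix $a$ and $U$ with $u_a\ge1$. Put
\[
\rho=\rho_a,\qquad\eta=\ln(e/\rho)\ge1,\qquad\mu=(e/\rho)^{1/4}>1 ,
\]
so $H_a=u_a\eta$ and $\ln\mu=\eta/4$. An exponential moment of base $\mu$ has enough strength to pay for the choice of $U_a$, at a cost proportional to $u_a$. An item $(j,a)$ of type $b$ is in
\begin{itemize}
\item class I if $\lambda_{a,b}\ge\mu$: balance holds with base $\mu$, as in the first case of Section~\ref{sec:fast};
\item class II if $\lambda_{a,b}<\mu$ and $\rho_b\le1/\mu$: the second machine is rarely in $U$, as in Section~\ref{sec:identical};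
\item class III if $\lambda_{a,b}<\mu$ and $\rho_b>1/\mu$: the machines $U_b$ have enough capacity to pay for the choice of $U_a$, as in the second case of Section~\ref{sec:fast}.
\end{itemize}
Items of type $0$ are in class I, since $\mu\le em_a\le\lambda_{a,0}$; so $\rho_b$ is needed only for $b\ge1$. Split $L_a(U)=L_a^{\mathrm{I,II}}(U)+L_a^{\mathrm{III}}(U)$ accordingly. The exponent $1/4$ leaves room for class III, where a factor $\mu^2$ is lost.

\paragraph{Classes I and II.} Condition further on Step 2 for group $a$, which fixes the set of items placed on $U_a$. Sums and products below range over the items placed on $U_a$ of the indicated class; they belong to distinct jobs. For class II let $I_j=\mathbf 1[h(j,a)\in U]$ and $\gamma_j=\mathbb E\mu^{X_{j,a}/6}-1\ge0$. Then $L_a^{\mathrm{I,II}}\le\sum_{\mathrm I}X_{j,a}+\sum_{\mathrm{II}}I_jX_{j,a}$. As the sizes are independent of each other and of all coins,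
\[
\mathbb E\big[\mu^{L_a^{\mathrm{I,II}}/6}\,\big|\,\text{all coins}\big]\le\prod_{\mathrm I}\mathbb E\mu^{X_{j,a}/6}\cdot\prod_{\mathrm{II}}(1+I_j\gamma_j).
\]
By Lemma~\ref{lem:round}(3) with base $\mu$, applied to each of the $u_a$ machines of $U_a$, the first product is at most $\mu^{Qu_a}$.

For the second product, each $I_j$ is determined by one random choice of its own, made in Step 2 for a group $b<a$ or in Step 3. The coins of these steps are independent of the coins of group $a$ in Step 2, on which we conditioned. Expose all choices of Step 2 in the groups $b<a$, group by group, and then those of Step 3, in the order in which they are made. By Lemma~\ref{lem:round}(2), given all choices exposed earlier, $\Pr[I_j=1]\le4\rho_b$, so the conditional expectation of the factor $1+I_j\gamma_j$ is at most $1+4\rho_b\gamma_j$. Taking out the factors from the last to the first gives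
\[
\mathbb E\prod_{\mathrm{II}}(1+I_j\gamma_j)\le\prod_{\mathrm{II}}(1+4\rho_b\gamma_j),
\]
where $b$ is the type of the respective item. In class II we have $\mu>\lambda_{a,b}\ge4$ and $\rho_b\le1/\mu$. By convexity of $x\mapsto\mu^{x/6}$ on $[0,1]$ and $e^z-1\le ze^z$,
\[
\gamma_j\le(\mu^{1/6}-1)\,\mathbb EX_{j,a}\le\mu^{1/6}\,\frac{\ln\mu}6\,\mathbb EX_{j,a},
\qquad
4\rho_b\gamma_j\le4\mu^{-5/6}\,\frac{\ln\mu}6\,\mathbb EX_{j,a}\le\frac{\ln\mu}3\,\mathbb EX_{j,a},
\]
the last step because $4\mu^{-5/6}\le4\cdot4^{-5/6}=4^{1/6}<2$. By Lemma~\ref{lem:round}(3), $\sum\mathbb EX_{j,a}\le6Qu_a$, so the product is at most $\exp(\frac{\ln\mu}3\cdot6Qu_a)=\mu^{2Qu_a}$.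

Altogether $\mathbb E\mu^{L_a^{\mathrm{I,II}}/6}\le\mu^{3Qu_a}$, and Markov's inequality gives, for $y\ge0$,
\[
\Pr\big[L_a^{\mathrm{I,II}}(U)\ge18Qu_a+y\big]\le\mu^{-y/6}=e^{-y\eta/24}.
\]
This holds for every outcome of Step 2 in group $a$, hence also without that conditioning.

The event depends on $U_b$ for $b<a$ as well, so these sets must be paid for too. Let $b<a$. If $\rho_b\ge\rho$, then $H_b\le u_b\eta$. If $\rho_b<\rho$, then, as $x\ln(e/x)$ is increasing on $(0,1]$, $H_b\le m_b\rho\eta\le2^{-(a-b)}m_a\rho\eta=2^{-(a-b)}u_a\eta$ by \eqref{eq:geom}. So
\[
\sum_{b<a}H_b\le\eta\Big(u_a+\sum_{b<a}u_b\Big).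
\]
Hence for $y=24\big[(4+2t)u_a+3\sum_{b<a}u_b\big]$ we have $y\eta/24\ge(1+2t)H_a+3\sum_{b<a}H_b$. By \eqref{eq:count1}, \eqref{eq:count2} and a union bound over $a$ and $U\cap F_a$ with $U_a\ne\emptyset$, the probability that $L_a^{\mathrm{I,II}}(U)\ge18Qu_a+y$ for some such $a$ and $U$ is at most $3.3\cdot3.2\,e^{-t}\le10.6\,e^{-t}$. So with probability at least $1-10.6e^{-t}$, for all $a$ and $U$,
\begin{equation}\label{eq:one-two}
v_aL_a^{\mathrm{I,II}}(U)\le(18Q+96+48t)\,u_av_a+72\sum_{b<a}2^{-(a-b)}u_bv_b ,
\end{equation}
where we used $v_a\le2^{-(a-b)}v_b$ from \eqref{eq:geom}. (If $u_a=0$, both parts of $L_a$ are $0$.)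

\paragraph{Class III.} Here we ignore the second machines. Let $W(U_a)$ be the sum of $X_{j,a}$ over all items placed on $U_a$. Given the placement, $\mathbb E4^{W(U_a)/6}\le4^{Qu_a}$ by Lemma~\ref{lem:round}(3). Since $\frac56\ln4\ge1$, Markov's inequality gives
\[
\Pr\big[W(U_a)\ge6Qu_a+5(1+2t)H_a\big]\le e^{-(1+2t)H_a}.
\]
By \eqref{eq:count2}, with probability at least $1-3.2e^{-t}$ we have $W(U_a)\le6Qu_a+5(1+2t)H_a$ for all $a$ and all $U_a\ne\emptyset$. We must show that $v_aH_a$ is paid for whenever class III is nonempty.

Suppose class III is nonempty for $a$ and $U$. Then there is $b\in\{1,\dots,a\}$ with $\lambda_{a,b}<\mu$ and $\rho_b>1/\mu$. From $4c_a/C_b\le\lambda_{a,b}<\mu$ and $C_b\le2c_b$ we get $c_b\ge C_b/2>2c_a/\mu$, so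
\[
u_bv_b=\rho_bc_b>\frac{2c_a}{\mu^2}.
\]
Also $\mu>2^{a-b+1}$: for $b=a$ because $\mu>\lambda_{a,a}=4$, and for $b<a$ because $\mu>4c_a/C_b\ge2^{a-b+1}$ by \eqref{eq:geom}. Using $\rho=e\mu^{-4}$, $\eta=4\ln\mu$ and $\ln\mu\le\mu/e$,
\[
v_aH_a=c_a\rho\eta<\tfrac12\mu^2u_bv_b\cdot4e\mu^{-4}\ln\mu\le\frac2\mu\,u_bv_b<2^{-(a-b)}u_bv_b .
\]
As $L_a^{\mathrm{III}}(U)\le W(U_a)$, and $L_a^{\mathrm{III}}(U)=0$ if class III is empty or $u_a=0$, in all cases
\begin{equation}\label{eq:three}
v_aL_a^{\mathrm{III}}(U)\le6Qu_av_a+5(1+2t)\sum_{b\le a}2^{-(a-b)}u_bv_b .
\end{equation}

\paragraph{Summation.} With probability at least $1-14e^{-t}$, \eqref{eq:one-two} and \eqref{eq:three} hold for all $a$ and $U$. Sum over $a$, using $\sum_{a>b}2^{-(a-b)}\le1$, $\sum_{a\ge b}2^{-(a-b)}\le2$ and $\sum_bu_bv_b=\mathrm{cap}(U)$. By \eqref{eq:decomp}, for all $U$,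
\[
\sum_{j\text{ regular}:\,N(j)\subseteq U}p_j\le(24Q+96+48t+72+10+20t)\,\mathrm{cap}(U)=(48R+182+68t)\,\mathrm{cap}(U),
\]
since $24Q=48R+4$. Lemma~\ref{lem:hall}(1) completes the proof of Proposition~\ref{prop:hall}.\hfill\qedsymbol

\subsection{The cost of the rounded reservation}

\begin{proposition}\label{prop:cost}
If $\mathrm{LP}(\tau)$ is feasible, the second-stage rule above gives a makespan of at most $\tau(T+Y)$ with $T=\Lambda^*+1$, where $\mathbb E[T+Y]\le7200$, $\mathbb EY\le2$, and $\Pr[T>6807+116t]\le17e^{-t}$ for $t\ge1$. Hence $\mathbb E\,\mathrm{cost}'(\sigma')\le7200\,\tau$.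
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hall}(2) the regular jobs contribute load at most $\Lambda^*+1$, and the exceptional ones at most $Y$, in units of $\tau$. By Proposition~\ref{prop:hall},
\[
\mathbb E[\Lambda^*\mid\text{Step 1}]\le48R+182+68\int_0^\infty\min\{1,14e^{-t}\}\,dt=48R+182+68(\ln14+1)\le48R+430 ;
\]
for $t<1$ the minimum is $1$, so only $t\ge1$ uses the proposition. With $\mathbb ER\le140$ we get $\mathbb E[T+Y]\le48\cdot140+431+2=7153$. For the tail, by Lemma~\ref{lem:round}(1) and Proposition~\ref{prop:hall}, outside events of total probability at most $3e^{-6t}+14e^{-t}\le17e^{-t}$ we have $T\le48(138+t)+182+68t+1=6807+116t$.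
\end{proof}

Propositions~\ref{prop:lower} and~\ref{prop:cost} together say that the linear program characterizes the optimum up to a constant: if $\tau\ge2\,\mathrm{OPT}'$, then $\mathrm{LP}(\tau)$ is feasible, and if $\mathrm{LP}(\tau)$ is feasible, then $\mathrm{OPT}'\le7200\,\tau$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\paragraph{The parameter $\tau^*$.} Build the smooth instance of Lemma~\ref{lem:smooth} and let $B=\sum_j\mathbb EP_j/C_L>0$. Every makespan on it is at least $\sum_jP_j/C_L$, and reserving for all jobs the same single machine of speed $v_1=1$ is feasible. So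
\[
B\le\mathrm{OPT}'\le C_LB\le mB .
\]
Let $\tau_r=2^rB$ for $r=1,\dots,\lceil\log_2m\rceil+1$. The largest of these is at least $2mB\ge2\,\mathrm{OPT}'$, so there is a least $r$ with $\tau_r\ge2\,\mathrm{OPT}'$. It satisfies $\tau_r\le4\,\mathrm{OPT}'$: if $r=1$, then $\tau_1=2B\le2\,\mathrm{OPT}'$, and otherwise $\tau_{r-1}<2\,\mathrm{OPT}'$. By Proposition~\ref{prop:lower}, $\mathrm{LP}(\tau_r)$ is feasible for this $r$. Let $\tau^*$ be the smallest $\tau_r$ for which $\mathrm{LP}(\tau_r)$ is feasible, found deterministically with Lemma~\ref{lem:flow}. Then $\tau^*\le4\,\mathrm{OPT}'\le16\,\mathrm{OPT}$.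

\paragraph{The algorithm.} Run the algorithm of Section~\ref{sec:round} with $\tau=\tau^*$ and output $\sigma=\psi\circ\sigma'$. All steps take worst-case polynomial time. All random choices have dyadic probabilities and use polynomially many fair coins.

\paragraph{(a)} By Lemma~\ref{lem:smooth}(2), $|\sigma(j)|\le|\sigma'(j)|\le k_j$ and $\mathrm{cost}(\sigma)\le\mathrm{cost}'(\sigma')$. With Proposition~\ref{prop:cost}, $\mathbb E\,\mathrm{cost}(\sigma)\le7200\,\tau^*\le115200\,\mathrm{OPT}$.

\paragraph{(b)} $\mathrm{OPT}\le\mathbb E\,\mathrm{cost}(\sigma)\le7200\,\tau^*$, and $\tau^*\le16\,\mathrm{OPT}$.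

\paragraph{(c)} Apply the second-stage rule of Section~\ref{sec:analysis} on the virtual instance and compose the assignment with $\psi$. The rule looks only at $N(j)$, at $f(j,\mathrm{top}(S_j))$, or at an arbitrary reserved machine, according to the size of $j$. The bounds are those of Proposition~\ref{prop:cost}, and composing with $\psi$ does not increase the makespan by Lemma~\ref{lem:smooth}(2).

\paragraph{(d)} By (a) and Markov's inequality, a run is good with constant probability; we repeat the algorithm and use an estimate of the bound $T+Y$ to recognize a good run. For an outcome $\omega$ of the coins of Section~\ref{sec:round}, let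
\[
\Gamma(\omega)=\mathbb E_P[\Lambda^*]+1+\sum_j\mathrm{exc}_j(\mathrm{top}(S_j)),
\]
the conditional expectation of $T+Y$ given $\omega$. Then the resulting reservation $\sigma_\omega$ has $\mathrm{cost}(\sigma_\omega)\le\tau^*\Gamma(\omega)$, and $\mathbb E_\omega\Gamma\le7200$, so $\Pr[\Gamma>14400]\le1/2$. Make $\kappa=\lceil\log_2(2/\delta)\rceil$ independent runs. With probability at least $1-\delta/2$ some run has $\Gamma\le14400$.

For each run, estimate $\mathbb E_P\Lambda^*$ by the average of $\Lambda^*$ over $s=\lceil\frac{n^2}2\ln(4\kappa/\delta)\rceil$ independent samples of the sizes. Each value is the value of a linear program and lies in $[0,n]$ by Lemma~\ref{lem:hall}(3). To use fair coins only, draw each $P_j$ from a dyadic distribution on the same support within total variation distance $1/n^2$ of the true one. The joint distributions are then within total variation distance $1/n$, and since $\Lambda^*\in[0,n]$, the expectation changes by at most $1$. Hoeffding's inequality \cite{Hoeffding} says that the mean of $s$ independent $[0,n]$-valued variables deviates from its expectation by more than $1$ with probability at most $2e^{-2s/n^2}$,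 which here is at most $\delta/(2\kappa)$. The other terms of $\Gamma$ are computed exactly.

So with probability at least $1-\delta$, all estimates of $\Gamma$ are within $2$ of the truth and some run has $\Gamma\le14400$. Then the run with the smallest estimate has estimate at most $14402$, hence $\Gamma\le14404$, and its cost is at most $14404\,\tau^*\le14404\cdot16\,\mathrm{OPT}=230464\,\mathrm{OPT}$. The running time is polynomial in the input size and $\log(1/\delta)$.

Taking $k_j=k$ for all $j$ gives the last statement of the theorem.\hfill\qedsymbol

\begin{thebibliography}{9}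
\bibitem{AGIOS}
David Alem\'an Espinosa, Naveen Garg, Sharat Ibrahimpur, Neil Olver, Chaitanya Swamy,
\emph{Stochastic Load Balancing with Machine Reservations},
arXiv:2607.25183 (2026).

\bibitem{Hoeffding}
Hoeffding,
J. Amer. Statist. Assoc. 58 (1963).
\end{thebibliography}

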